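# The Godbillon–Vey class of transversely conformal foliations is constant along smooth families in codimension at least three

Everything below is $C^\infty$. Repeated indices are summed, and $\wedge$ is often omitted between forms.

## 1. Null frames in Minkowski three-space

Take $\mathbb R^3$ with a symmetric form $h$ of signature $(2,1)$. Consider triples $(s,e,s')$ with
$$h(s,s')=1,\qquad h(e,e)=1,\qquad \text{all other pairings }0 ,$$
so $s,s'$ are null. Fix one triple $(s_0,e_0,s_0')$. The group $G=SO_0(2,1)$ acts simply transitively on the component of this triple, and we identify $g\in G$ with the triple $(gs_0,ge_0,gs_0')$. Now $s,e,s'$ are vector-valued functions on $G$, and we may differentiate them. Differentiating the relations for $h$ shows that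
$$ds=a\,s+\theta\,e,\qquad de=-\xi\,s-\theta\,s',\qquad ds'=-a\,s'+\xi\,e \tag{1}$$
for three $1$-forms $a,\theta,\xi$. For instance, $ds$ has no $s'$-component because $h(ds,s)=\frac12d\,h(s,s)=0$. The forms do not change when $(s,e,s')$ is replaced by $(\gamma s,\gamma e,\gamma s')$ with $\gamma\in G$ constant, so they are left-invariant. They determine $dg$, and $\dim G=3$, so they form a coframe of $G$.

Apply $d$ once more. From $0=d(ds)=(da+\theta\xi)s+(d\theta-a\theta)e$ and the $e$-component of $0=d(ds')$,
$$d\theta=a\theta,\qquad da=-\theta\xi,\qquad d\xi=-a\xi . \tag{2}$$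
By the first equation the plane field $\theta=0$ is integrable. Its leaves are easy to see: $\theta=0$ says that $ds$ is proportional to $s$, so along a leaf the null ray of $s$ stays fixed. By the second equation,
$$a\wedge da=-a\wedge\theta\wedge\xi ,$$
and this vanishes nowhere. Let $\Gamma\subset G$ be a torsion-free cocompact lattice. All three forms descend to the closed $3$-manifold $\Gamma\backslash G$, where $\int a\,da\ne0$.

So a foliation given by $\theta=0$ with $d\theta=a\theta$ has produced a number, $\int a\,da$. Next we say what this number means, do the same in codimension $q$, and ask whether such a number can move when the foliation moves.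

## 2. Powers of the ideal of a foliation, and the class $[\eta\,(d\eta)^q]$

Let $\mathcal F$ be a foliation of codimension $q$ on a manifold $M$, with normal bundle $\nu\mathcal F=TM/T\mathcal F$.

**Definition (the ideal $\mathcal I$).** $\mathcal I$ is the ideal of differential forms generated by the $1$-forms vanishing on $T\mathcal F$. Locally, if $\theta_1,\dots,\theta_q$ is a frame of these $1$-forms, a form lies in $\mathcal I^k$ when it is a sum of terms each containing at least $k$ of the $\theta$'s.

Three facts will be used all the time. First, $d\mathcal I\subset\mathcal I$ (Frobenius). Second, $\mathcal I^{q+1}=0$, since there are only $q$ forms $\theta_i$. Third, if $f:U\to V$ is a submersion onto a $q$-manifold whose fibers lie in leaves of $\mathcal F$ and $\beta$ is a $k$-form on $V$, then $f^*\beta\in\mathcal I^k$. As an example, in Section 1 we have $q=1$, $\mathcal I$ consists of the multiples of $\theta$, $da=-\theta\xi$ lies in $\mathcal I$, and $\mathcal I^2=0$.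

**Definition (Godbillon–Vey class).** Suppose $\mathcal F$ is transversely oriented. Then $T\mathcal F$ is the kernel of a global decomposable $q$-form $\omega$, and there is a global $1$-form $\eta$ with $d\omega=\eta\wedge\omega$. Put
$$\mathrm{GV}(\mathcal F)=[\eta\wedge(d\eta)^q]\in H^{2q+1}(M;\mathbb R).$$

This is a textbook definition; here is why it makes sense. Applying $d$ to $d\omega=\eta\omega$ gives $d\eta\wedge\omega=0$, so $d\eta\in\mathcal I$: in a coframe extending $\theta_1,\dots,\theta_q$, the part of $d\eta$ without any $\theta$ must vanish. Hence $d(\eta(d\eta)^q)=(d\eta)^{q+1}\in\mathcal I^{q+1}=0$. If $\eta'=\eta+\mu$ is another choice for the same $\omega$, then $\mu\wedge\omega=0$, so $\mu\in\mathcal I$. Then $\mu(d\eta')^q\in\mathcal I^{q+1}=0$, and $(d\eta')^q-(d\eta)^q=d(\mu Q)$ with $Q$ closed and $Q\in\mathcal I^{q-1}$, so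
$$\eta'(d\eta')^q-\eta(d\eta)^q=\eta\, d(\mu Q)=-d(\eta\mu Q)+d\eta\,\mu\, Q=-d(\eta\mu Q),$$
because $d\eta\,\mu\,Q\in\mathcal I^{q+1}$. If $\omega$ is replaced by $f\omega$ with $f$ nowhere zero, we may replace $\eta$ by $\eta+d\log|f|$, and $\eta(d\eta)^q$ changes by $d(\log|f|\,(d\eta)^q)$.

In Section 1, $\omega=\theta$ and $\eta=a$, so the foliation of $\Gamma\backslash G$ has $\mathrm{GV}=[a\,da]\ne0$.

**Definition (transversely conformal).** $\mathcal F$ is transversely conformal if $\nu\mathcal F$ carries a conformal class of fiber metrics invariant under holonomy. Equivalently, on small open sets $U$ with a submersion $f_U:U\to V_U$ onto a $q$-manifold whose fibers are connected pieces of leaves, the class is the pullback of a conformal class on $V_U$. Conformal flatness is not required.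

Every transversely oriented foliation of codimension one is transversely conformal, since any two metrics on a line are proportional. Two further simple cases show when the class vanishes.

If $\nu\mathcal F$ has a holonomy-invariant *metric*, let $\omega$ be its transverse volume form. It is locally a pullback of a $q$-form from a $q$-manifold, so $d\omega=0$, we may take $\eta=0$, and $\mathrm{GV}=0$.

Suppose next that $V_U\subset\mathbb R^q$ and the changes of submersion are orientation-preserving similarities $x\mapsto\lambda Ax+b$, $A\in SO(q)$, $\lambda>0$. Choose a global transverse metric in the conformal class; on $U$ it is $e^{2w_U}f_U^*g_{\rm eucl}$. On overlaps $w_U-w_{U'}$ is locally constant, so the forms $dw_U$ agree and give a global closed form. The transverse volume form is $\omega=e^{qw_U}f_U^*(dx_1\cdots dx_q)$, so $\eta=q\,dw_U$ works, $d\eta=0$ and $\mathrm{GV}=0$. So a nonzero class needs conformal changes of coordinates that are not similarities.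

## 3. Null frames in codimension $q$, and the rigidity question

Let $h$ be a form on $\mathbb R^{q+2}$ of signature $(q+1,1)$, and $G=SO_0(q+1,1)$. Fix a frame $(s_0,e^0_1,\dots,e^0_q,s_0')$ with $h(s_0,s_0')=1$, $h(e_i^0,e_j^0)=\delta_{ij}$, other pairings $0$, and write $s=gs_0$, $e_i=ge^0_i$, $s'=gs'_0$. As before,
$$ds=a\,s+\theta_ie_i,\qquad de_i=\Omega_{ji}e_j-\xi_is-\theta_is',\qquad ds'=-a\,s'+\xi_ie_i, \tag{3}$$
with $\Omega$ skew, and the forms $a,\theta_i,\xi_i,\Omega_{ij}$ ($i<j$) are a left-invariant coframe of $G$; the count is $1+2q+\frac{q(q-1)}2=\frac{(q+1)(q+2)}2=\dim G$. From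
$$0=d(ds)=(da+\theta_i\xi_i)\,s+(d\theta_j-a\theta_j+\Omega_{ji}\theta_i)\,e_j$$
we read off
$$da=-\theta_i\xi_i,\qquad d\theta_j=a\theta_j-\Omega_{ji}\theta_i . \tag{4}$$

The null rays form the sphere $S^q=G/H$, where $H$ is the stabilizer of the ray of $s_0$. This sphere has a conformal structure: if $s$ is a local section of the null cone, take the metric $h(ds,ds)$. Replacing $s$ by $fs$ multiplies it by $f^2$, because $h(s,s)=h(s,ds)=0$. So $G$ acts by conformal maps, which preserve orientation since $G$ is connected.

Let $SO(q)\subset H$ be the subgroup fixing $s_0$ and $s_0'$, and let $\Gamma\subset G$ be a torsion-free cocompact lattice (it exists by Borel and Selberg). The groups $\Gamma\cap gSO(q)g^{-1}$ are discrete and compact, hence finite, hence trivial. So $\Gamma$ acts freely and properly on $G/SO(q)$, and $M=\Gamma\backslash G/SO(q)$ is a closed manifold of dimension $\dim G-\dim SO(q)=2q+1$. The fibers of $G/SO(q)\to G/H=S^q$ induce a foliation of $M$. Its local submersions go to $S^q$ and differ by elements of $\Gamma$, so it is transversely oriented and transversely conformal.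

The form $a=h(ds,s')$ depends only on $s,s'$, so it lives on $G/SO(q)$. The form $\omega=\theta_1\cdots\theta_q$ vanishes when contracted with directions tangent to the $SO(q)$-orbits (there $s$ is constant), and it is invariant under rotation of the $e_i$, so it too lives on $G/SO(q)$. Both descend to $M$. The kernel of $\omega$ consists of the directions with $ds$ proportional to $s$, so $\omega$ defines the foliation. By (4), $d\omega=q\,a\wedge\omega$: each $a\theta_j$ contributes $a\,\omega$, and $-\Omega_{ji}\theta_i$ contributes only through $\Omega_{jj}=0$. With $\eta=qa$,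
$$\eta(d\eta)^q=(-1)^qq^{q+1}\,a\,(\theta_i\xi_i)^q=(-1)^qq^{q+1}q!\;a\,\theta_1\xi_1\cdots\theta_q\xi_q . \tag{5}$$
The forms $a,\theta_i,\xi_i$ frame the forms horizontal over $G/SO(q)$, so (5) is nowhere zero on the $(2q+1)$-manifold $M$. Thus $M$ is orientable, the integral over each component is nonzero, and $\mathrm{GV}\neq0$.

So transversely conformal foliations of every codimension can have a nonzero real number attached to them. A real number could move. For $q=1$ it does: Thurston (*Noncobordant foliations of $S^3$*, Bull. AMS 78 (1972)) showed that $\mathrm{GV}$ varies continuously, and for $q=1$ every foliation is transversely conformal. For $q=2$, after passing to the transverse orientation cover, transversely conformal foliations are transversely holomorphic of complex codimension one, and Asuke proved that the Godbillon–Vey class does not change nontrivially along smooth families of transversely holomorphic foliations. What happens for $q>2$ is asked in Jesús A. Álvarez López and Hiraku Nozawa, "Secondary characteristic classes of transversely homogeneous foliations", arXiv:1205.3375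 (2012).

**Definition (smooth family).** Put $I=[0,1]$ and $N=M\times I$. A smooth family of codimension $q$ transversely conformal foliations of $M$ is a family $\{\mathcal F_t\}_{t\in I}$ such that the $T\mathcal F_t$ form a smooth subbundle of the pullback of $TM$ to $N$ and the invariant conformal classes form a smooth section over $N$. A *slice* is a set $M\times\{t\}$, and $\mathcal I_t$, or just $\mathcal I$, denotes the ideal of $\mathcal F_t$ on it.

**General definition of $\mathrm{GV}$.** Let
$$WO_q=\Lambda(h_1,h_3,\dots)\otimes\mathbb R[c_1,\dots,c_q]/(\deg>2q),$$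
with $h_i$ for odd $i\le q$, $\deg h_i=2i-1$, $\deg c_i=2i$, $dh_i=c_i$, $dc_i=0$. For example $WO_1=\Lambda(h_1)\otimes\mathbb R[c_1]/(c_1^2)$, and $H^3(WO_1)$ is spanned by $h_1c_1$. A *Bott connection* on $\nu\mathcal F$ is one with $\nabla^b_X\bar Y=\overline{[X,Y]}$ for $X\in T\mathcal F$ (the bar is the class mod $T\mathcal F$). Up to a universal normalization of the $c_i$, the characteristic homomorphism $H^*(WO_q)\to H^*(M;\mathbb R)$ is induced by the map sending $c_i$ to the degree $i$ part $\sigma_i$ of $\det(1+\text{curvature of }\nabla^b)$ and $h_i$ to the transgression of $\sigma_i$ between a metric connection $\nabla^m$ and $\nabla^b$. It is a textbook fact that it does not depend on the choices and is natural under pullback. Without transverse orientability, $\mathrm{GV}(\mathcal F)$ is the image of $h_1c_1^q$; in the transversely oriented case this agrees with $[\eta(d\eta)^q]$ up to a nonzero constant factor.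

**Theorem 1.** Let $q\ge 3$, let $M$ be a manifold, and let $\{\mathcal F_t\}_{t\in[0,1]}$ be a smooth family of codimension $q$ foliations of $M$ with holonomy-invariant conformal structures on $\nu\mathcal F_t$ depending smoothly on $t$. Then $\mathrm{GV}(\mathcal F_t)\in H^{2q+1}(M;\mathbb R)$ is independent of $t$.

Neither conformal flatness nor compactness of $M$ is assumed. So no manifold $M$ and no codimension $q>2$ admit a smooth family along which $\mathrm{GV}$ varies.

**Theorem 2.** Let $q\ge3$.

(a) For a transversely conformal foliation $\mathcal F$, every class in $H^k(WO_q)$ with $k>2q+1$ is mapped to $0$, and every class in $H^{2q+1}(WO_q)$ is mapped to $\lambda\,\mathrm{GV}(\mathcal F)$, where $\lambda$ depends only on $q$ and the class. For a family as in Theorem 1, the whole characteristic homomorphism $H^*(WO_q)\to H^*(M;\mathbb R)$ is independent of $t$.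

(b) Let $\mathcal F$ be transversely oriented and transversely conformal. Let $Z\subset M$ be the zero set of the transverse Weyl tensor ($q\ge4$), resp. Cotton tensor ($q=3$). For $\eta=qa$, with $a$ the form constructed in Section 7, and every smooth singular cycle $\sigma$,
$$\langle \mathrm{GV}(\mathcal F),\sigma\rangle=\int_{\sigma^{-1}(Z)}\sigma^*(\eta\wedge(d\eta)^q).$$
In particular $\mathrm{GV}(\mathcal F)=0$ if $Z=\emptyset$.

(c) For every $q\ge 3$ there are transversely conformal foliations of closed manifolds with $\mathrm{GV}\neq0$.

Part (c) has just been proved. Theorem 2 is not used in the proof of Theorem 1. **In Sections 4–9 the $\mathcal F_t$ are transversely oriented, compatibly in $t$, until the last step of Section 9.**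

## 4. The direct computation on $M\times I$ falls one factor short

The obvious plan is to spread everything over $N=M\times I$. Choose a $1$-form $\eta$ on $N$ whose restriction to each slice is admissible for $\mathcal F_t$. If $\eta(d\eta)^q$ were closed on $N$, homotopy invariance of de Rham cohomology would make its class on slices independent of $t$. Now write $d\eta=\rho_0+dt\wedge\gamma_0$ with $\rho_0,\gamma_0$ free of $dt$. On slices $d\eta\in\mathcal I$, so $\rho_0\in\mathcal I_t$ and
$$d\big(\eta(d\eta)^q\big)=(d\eta)^{q+1}=\rho_0^{\,q+1}+(q+1)\,dt\,\gamma_0\,\rho_0^{\,q}=(q+1)\,dt\,\gamma_0\,\rho_0^{\,q}. \tag{6}$$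
The form $\rho_0^q$ lies in $\mathcal I^q$, and nothing makes that vanish. One of the $q+1$ curvature factors was spent on $dt$, and only $q$ of the needed $q+1$ factors from $\mathcal I$ remain. This computation has not used the conformal structure, and for $q=1$ the defect is real, by Thurston's theorem.

The repair is a matter of counting. Suppose there is a vector bundle over $N$ with a connection whose curvature $\mathbb F$ lies in $\mathcal I^2$ on slices, instead of $\mathcal I$. Then in an invariant polynomial of degree $k$ in $\mathbb F$, the part with one factor $dt$ lies in $dt\wedge\mathcal I^{2(k-1)}$, which is zero once $2(k-1)\ge q+1$. A curvature lies in $\mathcal I^2$ on slices as soon as the connection is locally pulled back from a $q$-manifold. The connection $\nu\mathcal F$ gets from a metric in the conformal class is not such a pullback, because the metric itself is not holonomy-invariant. What is needed is a bundle with connection attached naturally to a *conformal* structure, with no choice of metric. For $q\ge3$ there is one, the tractor bundle. Section 3 shows its flat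 model: there the bundle is the trivial bundle $\mathbb R^{q+2}$ with connection $d$.

## 5. The tractor bundle of a conformal manifold of dimension at least three

This is the standard tractor bundle; cf. Bailey–Eastwood–Gover, Rocky Mountain J. Math. 24 (1994). We check what we need by hand.

Let $g$ be a metric on a $q$-manifold $B$, $q\ge3$. Its **Schouten tensor** is $P=\frac1{q-2}\big(\mathrm{Ric}-\frac{\mathrm{Scal}}{2(q-1)}g\big)$. For the flat metric $P=0$; for the unit sphere $\mathrm{Ric}=(q-1)g$, $\mathrm{Scal}=q(q-1)$, so $P=\frac12g$. The division by $q-2$ is where $q\ge3$ enters.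

**Definition (tractor bundle).** $T_g=\mathbb R s\oplus TB\oplus\mathbb R s'$, with metric $h$ given by $h(s,s')=1$, $h|_{TB}=g$, other pairings $0$ (signature $(q+1,1)$), and connection
$$\nabla_Xs=X,\qquad \nabla_XY=\nabla^g_XY-P(X,Y)s-g(X,Y)s',\qquad \nabla_Xs'=P(X)^\sharp . \tag{7}$$

It preserves $h$: $h(\nabla_Xs,Y)+h(s,\nabla_XY)=g(X,Y)-g(X,Y)=0$, $h(\nabla_Xs',Y)+h(s',\nabla_XY)=P(X,Y)-P(X,Y)=0$, and the other cases are immediate or reduce to metricity of $\nabla^g$.

*Example.* On flat $\mathbb R^q$ with $e_i=\partial_{x_i}$, we have $\nabla_Xs=X$, $\nabla_Xe_i=-X_is'$, $\nabla s'=0$. The sections $s'$, $E_i=e_i+x_is'$ and $S=s-x_ie_i-\frac12|x|^2s'$ are parallel; for $S$, $\nabla_XS=X-X_ie_i+x_iX_is'-x_iX_is'=0$. So $T_g$ is the trivial bundle $\mathbb R^{q+2}$, and $s=S+x_iE_i-\frac12|x|^2s'$ is a section of the null cone, just as in Section 3.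

For $\hat g=e^{2\upsilon}g$ define $T_{\hat g}\to T_g$ by
$$\hat s\mapsto e^{\upsilon}s,\qquad \hat X\mapsto e^{\upsilon}(X+d\upsilon(X)s),\qquad \hat s'\mapsto e^{-\upsilon}\big(s'-\mathrm{grad}\,\upsilon-\tfrac12|d\upsilon|^2s\big), \tag{8}$$
where $\hat X$ is $X\in TB$ regarded in $T_{\hat g}$, and norms and gradients are for $g$. It is isometric: $\hat X$ goes to a vector of square $e^{2\upsilon}g(X,X)$; the image of $\hat s'$ has square $e^{-2\upsilon}(|d\upsilon|^2-|d\upsilon|^2)=0$; it pairs to $1$ with the image of $\hat s$ and to $-d\upsilon(X)+d\upsilon(X)=0$ with the image of $\hat X$; the rest is clear.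

**Step 1: the Schouten law.** This step computes $\hat P$. With $\Delta\upsilon=\mathrm{tr}_g\nabla d\upsilon$, the classical formula
$$\widehat{\mathrm{Ric}}=\mathrm{Ric}-(q-2)(\nabla d\upsilon-d\upsilon\otimes d\upsilon)-(\Delta\upsilon+(q-2)|d\upsilon|^2)g$$
has $\hat g$-trace $\widehat{\mathrm{Scal}}=e^{-2\upsilon}\big(\mathrm{Scal}-2(q-1)\Delta\upsilon-(q-1)(q-2)|d\upsilon|^2\big)$. Substituting into the definition of $\hat P$, the coefficient of $g$ coming from $\upsilon$ is
$$-\tfrac1{q-2}\big[\Delta\upsilon+(q-2)|d\upsilon|^2-\Delta\upsilon-\tfrac{q-2}2|d\upsilon|^2\big]=-\tfrac12|d\upsilon|^2,$$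
so
$$\hat P=P-\nabla d\upsilon+d\upsilon\otimes d\upsilon-\tfrac12|d\upsilon|^2g . \tag{9}$$

**Step 2: the map (8) is parallel.** This step makes the connection conformally invariant. We check it on the three summands.

On $\hat s$: $\nabla_X(e^\upsilon s)=e^\upsilon(X+d\upsilon(X)s)$, the image of $\hat X=\hat\nabla_X\hat s$.

On $\hat s'$: apply $\nabla_X$ to $e^{-\upsilon}(s'-\mathrm{grad}\,\upsilon-\frac12|d\upsilon|^2s)$ and use $\frac12X|d\upsilon|^2=\nabla d\upsilon(X,\mathrm{grad}\,\upsilon)$. The factor $e^{-\upsilon}$ contributes $-d\upsilon(X)s'$ and $-\nabla_X\mathrm{grad}\,\upsilon$ contributes $+d\upsilon(X)s'$, which cancel. What is left is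
$$e^{-\upsilon}\Big[P(X)^\sharp-\nabla^g_X\mathrm{grad}\,\upsilon+d\upsilon(X)\,\mathrm{grad}\,\upsilon-\tfrac12|d\upsilon|^2X+\big(P(X,\mathrm{grad}\,\upsilon)-\nabla d\upsilon(X,\mathrm{grad}\,\upsilon)+\tfrac12|d\upsilon|^2d\upsilon(X)\big)s\Big].$$
By (9) the part in $TB$ is $\hat P(X)^\sharp$ and the coefficient of $s$ is $d\upsilon(\hat P(X)^\sharp)$, with $\sharp$ taken for $g$. Since $\hat P(X)^{\hat\sharp}=e^{-2\upsilon}\hat P(X)^\sharp$, the whole is the image under (8) of $\hat P(X)^{\hat\sharp}=\hat\nabla_X\hat s'$.

On $\hat Y$: write $\iota$ for (8). The component of $\nabla_X\iota\hat Y$ along $\iota\hat s$ is $h(\nabla_X\iota\hat Y,\iota\hat s')=-h(\iota\hat Y,\nabla_X\iota\hat s')=-\hat g(Y,\hat P(X)^{\hat\sharp})=-\hat P(X,Y)$, and that along $\iota\hat s'$ is $-h(\iota\hat Y,\nabla_X\iota\hat s)=-\hat g(X,Y)$; both are as in (7) for $\hat g$. For the remaining component work modulo $s$, where $s'\equiv e^{\upsilon}\iota\hat s'+\mathrm{grad}\,\upsilon$: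
$$\nabla_X\big(e^\upsilon(Y+d\upsilon(Y)s)\big)\equiv e^{\upsilon}\big(\nabla^g_XY+d\upsilon(X)Y+d\upsilon(Y)X-g(X,Y)\,\mathrm{grad}\,\upsilon\big)-e^{2\upsilon}g(X,Y)\,\iota\hat s' .$$
The bracket is $\nabla^{\hat g}_XY$ by the classical formula for the Levi-Civita connection, as required.

**Step 3: the bundle depends only on the conformal structure.** The maps (8) satisfy the cocycle condition for three metrics: on $\hat s$ and $\hat X$ this is immediate, and the image of $\hat s'$ is determined by the others, as the unique null vector orthogonal to the images of all $\hat X$ and pairing to $1$ with the image of $\hat s$ (that orthogonal complement is a plane of signature $(1,1)$ with exactly two null lines, one of which contains $s$). The construction is natural under diffeomorphisms. If $\phi:(B,g)\to(B',g')$ is conformal, compose $T_g\cong T_{\phi^*g'}$ from (8) with the map induced by the isometry $\phi:(B,\phi^*g')\to(B',g')$. So an oriented conformal structure determines $(T,h,\nabla)$, a null line $L=\langle s\rangle$ with an orientation, and an orientation of $T$, that of $(s,e_1,\dots,e_q,s')$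 with $(e_i)$ positive. All of these are natural under orientation-preserving conformal diffeomorphisms.

## 6. One bundle over $M\times I$ with curvature in $\mathcal I^2$

**Step 1: charts adapted to the whole family.** This step provides local quotients depending smoothly on $t$. The $T\mathcal F_t$ form an involutive distribution on $N$ annihilated by $dt$. Near a point take coordinates $(x,y,t)$, $x\in\mathbb R^{\dim M-q}$, $y\in\mathbb R^q$, in which it has a frame $X_i=\partial_{x_i}+\sum_jb_{ij}(x,y,t)\partial_{y_j}$. The bracket $[X_i,X_k]$ lies in the distribution and has no $\partial_x$-component, so it vanishes. The commuting flows of the $X_i$ preserve $t$, hence exist also at $t=0,1$. Applied to $\{x=0\}$ they give a local diffeomorphism straightening the distribution. So $N$ is covered by open sets $U$ with submersions $f_U:U\to V_U\subset\mathbb R^q\times I$ over $I$ whose fibers are connected and are plaques of the $\mathcal F_t$.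

**Step 2: gluing.** This step assembles the tractor bundles of the local quotients. By holonomy invariance the conformal classes descend to a smooth family of conformal structures on the slices of $V_U$; choose representing metrics $g_U$, smooth in $t$. Near each $x\in U\cap U'$ we have $f_{U'}=\phi\circ f_U$, where the germ of $\phi$ at $f_U(x)$ is unique, preserves $t$, and is conformal and orientation-preserving on slices. Naturality identifies $(f_U^*T_{g_U})_x$ with $(f_{U'}^*T_{g_{U'}})_x$, where $T_{g_U}$ means the tractor bundles of the slices of $V_U$. The identification depends only on the germ of $\phi$, is smooth in $x$, and the germs compose correctly on triple overlaps. Hence these bundles glue to a bundle $T\to N$ with a metric $h$, an orientation, an oriented null line bundle $L$, and a partial connection $\nabla$ that differentiates in directions tangent to slices. On each slice, $\nabla$ is locally pulled back from a $q$-manifold by a submersion defining $\mathcal F_t$.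

**Step 3: a full connection.** To use $N$ we must also differentiate in $t$. Take any $h$-metric connection $D_0$ on $T\to N$, and add to it the $\mathfrak{so}(T,h)$-valued $1$-form that equals $\nabla-D_0$ on vectors tangent to slices and $0$ on $\partial_t$. The result $D$ is an $h$-metric connection restricting to $\nabla$ on slices. Let $\mathbb F$ be its curvature. On a slice it is locally a pullback of $2$-forms from a $q$-manifold, so
$$\text{on each slice, all entries of }\mathbb F\text{ (in any frame) lie in }\mathcal I^2. \tag{10}$$

**Step 4: a splitting.** This step gives global objects to compute with. Choose a positive section $s$ of $L$ over $N$, and a section $v$ of $T$ with $h(s,v)=1$, by a partition of unity. Put $s'=v-\frac12h(v,v)s$; it is null and $h(s,s')=1$. Let $E=\langle s,s'\rangle^\perp$. It is positive definite, of rank $q$, and oriented.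

## 7. Structure equations and the Godbillon–Vey form

With local oriented orthonormal frames $e_i$ of $E$, metricity of $D$ gives, exactly as in (3),
$$Ds=a\,s+\theta_ie_i,\qquad De_i=\Omega_{ji}e_j-\xi_is-\theta_is',\qquad Ds'=-a\,s'+\xi_ie_i, \tag{11}$$
with $\Omega$ skew. Here $a$ is a global $1$-form on $N$, and $\Omega$ defines a metric connection on $E$, with curvature $R=d\Omega+\Omega\Omega$.

**Step 1: components of $\mathbb F$.** The purpose is to translate (10). Compute
$$D^2s=(da+\theta_i\xi_i)\,s+(d\theta_j-a\theta_j+\Omega_{ji}\theta_i)\,e_j ,$$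
and the $e_k$-component of $D^2e_i=D(\Omega_{ji}e_j-\xi_is-\theta_is')$ is
$$d\Omega_{ki}-\Omega_{ji}\Omega_{kj}+\xi_i\theta_k+\theta_i\xi_k=R_{ki}-(\theta_k\xi_i-\theta_i\xi_k).$$
So the components $s\to s$, $s\to e_j$, $e_i\to e_k$ of $\mathbb F$ are
$$da+\theta_i\xi_i,\qquad \tau_j:=d\theta_j-a\theta_j+\Omega_{ji}\theta_i,\qquad R_{ki}-(\theta_k\xi_i-\theta_i\xi_k). \tag{12}$$

**Step 2: the meaning of $\theta_i$ and $a$ on a slice.** Locally $s=e^{w}f_U^*s_U$, where $s_U$ is the section called $s$ in $T_{g_U}$. By (7), for $X$ tangent to the slice, $\nabla_Xs=dw(X)s+e^wf_U^*(df_U(X))$. Compare with (11) modulo $s$, using the isometry $E\cong L^\perp/L$: the $\theta_i$ form a local frame of the annihilator of $T\mathcal F_t$, and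
$$a(X)=dw(X)\ \text{ for }X\in T\mathcal F_t;\qquad g:=\textstyle\sum\theta_i^2=e^{2w}f_U^*g_U . \tag{13}$$

**Step 3: the Godbillon–Vey form.** By Step 2, $\omega_t=\theta_1\cdots\theta_q$ is a global decomposable form on the slice with kernel $T\mathcal F_t$. By (12) and (10), $d\theta_j=a\theta_j-\Omega_{ji}\theta_i+\tau_j$ with $\tau_j\in\mathcal I^2$. In $d\omega_t$ the terms $a\theta_j$ contribute $q\,a\wedge\omega_t$, the $\Omega$-terms contribute only $\Omega_{jj}=0$, and the $\tau_j$ contribute elements of $\mathcal I^{q+1}=0$. Hence $d\omega_t=q\,a\wedge\omega_t$, so $\eta_t=q\,a|_t$ is admissible and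
$$\mathrm{GV}(\mathcal F_t)=q^{q+1}\,[\,a(da)^q\,]_t . \tag{14}$$

**Step 4: congruences.** Put $\varphi=\theta_i\xi_i$ and $K_{ki}=\theta_k\xi_i-\theta_i\xi_k$. By (10) and (12), on slices
$$da\equiv-\varphi,\qquad R\equiv K \pmod{\mathcal I^2};\qquad\text{in particular } da\in\mathcal I,\ R_{ki}\in\mathcal I. \tag{15}$$

Where do we stand? By the count of Section 4, invariant polynomials in $\mathbb F$ are well under control on $N$. They will produce products of $da$ with invariant polynomials of $R$, whereas (14) involves $(da)^q$ alone. So we need to trade powers of $da$ for polynomials in $R$. On slices, after multiplication up to total degree $q$, that is a question about $\varphi$ and $K$.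

## 8. Principal minors of the matrix $\theta_k\xi_i-\theta_i\xi_k$

For a matrix $X$ with commuting entries write $\det(1+X)=\sum_j\sigma_j(X)$, with $\sigma_j$ homogeneous of degree $j$; $\sigma_j$ is the sum of the principal $j\times j$ minors. For a skew $2k\times2k$ matrix $A$ with commuting entries, adjoin odd variables $\psi_1,\dots,\psi_{2k}$ that anticommute with each other. The **Pfaffian** is defined by
$$\mathrm{Pf}(A)\,\psi_1\cdots\psi_{2k}=\tfrac1{k!}\big(\tfrac12A_{ij}\psi_i\psi_j\big)^k ,$$
and $\det A=\mathrm{Pf}(A)^2$, $\mathrm{Pf}(C^{\top}AC)=\det(C)\,\mathrm{Pf}(A)$. For example $\mathrm{Pf}\begin{pmatrix}0&b\\-b&0\end{pmatrix}=b$. Hence for skew $X$, $\sigma_j(X)=0$ for $j$ odd and $\sigma_{2k}(X)=\sum_{|J|=2k}\mathrm{Pf}(X_J)^2$, summed over principal submatrices.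

By hand for $k=1$: $K_{12}=\theta_1\xi_2-\theta_2\xi_1$, so $K_{12}^2=-2\,\theta_1\xi_2\theta_2\xi_1=2\,\theta_1\xi_1\theta_2\xi_2$. Summing over pairs, $\sigma_2(K)=2\sum_{i<j}\theta_i\xi_i\theta_j\xi_j=\varphi^2$. This persists in every even degree.

**Lemma 3.** $\mathrm{Pf}(K_J)^2=(2k)!\prod_{i\in J}\theta_i\xi_i$ for $|J|=2k$. Hence $\sigma_{2k}(K)=\varphi^{2k}$ for $2k\le q$.

*Proof.* Let $J=\{1,\dots,n\}$, $n=2k$, and let the $\psi_i$ also anticommute with all $\theta_i,\xi_i$. The point is that $\frac12K_{ij}\psi_i\psi_j$ factors. Since $K_{ij}=\theta_i\xi_j+\xi_i\theta_j$ and $\theta_i\xi_j\psi_i\psi_j=-(\theta_i\psi_i)(\xi_j\psi_j)$, and likewise for the other term,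
$$\tfrac12K_{ij}\psi_i\psi_j=-uv,\qquad u=\sum\theta_i\psi_i,\quad v=\sum\xi_i\psi_i ,$$
where $u,v$ are even and commute. Each $\theta_i\psi_i$ has square $0$, so $u^k=k!\sum_{|S|=k}\prod_{i\in S}\theta_i\psi_i$, and similarly for $v$. In $u^kv^k$ only complementary index sets survive, because $\psi_i^2=0$ and $n=2k$. Therefore
$$\tfrac1{k!}(-uv)^k=(-1)^kk!\sum_{|S|=k}\prod_{i=1}^n x_i^S\psi_i,\qquad x_i^S=\theta_i\ (i\in S),\quad x_i^S=\xi_i\ (i\notin S).$$
Moving all $\psi$'s to the right costs a sign depending only on $n$. Hence $\mathrm{Pf}(K_J)=\pm k!\sum_Sx^S$ with $x^S=x_1^S\cdots x_n^S$ and a common sign.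

Now square. If $S'\ne S^c$, some index lies in both $S$ and $S'$ or in neither, so $x^Sx^{S'}$ contains a repeated $\theta_i$ or $\xi_i$ and vanishes. For $S'=S^c$,
$$x^Sx^{S^c}=(-1)^{n(n-1)/2}\prod_i x^S_ix^{S^c}_i=(-1)^{k}(-1)^{n-k}\prod_i\theta_i\xi_i=\prod_i\theta_i\xi_i ,$$
because $n(n-1)/2=k(2k-1)\equiv k$ modulo $2$, and each of the $n-k=k$ indices outside $S$ contributes $\xi_i\theta_i=-\theta_i\xi_i$. There are $\binom{2k}{k}$ sets $S$, and $(k!)^2\binom{2k}k=(2k)!$. Finally $\varphi^{2k}=(2k)!\sum_{|J|=2k}\prod_{i\in J}\theta_i\xi_i$, which is $\sigma_{2k}(K)$. $\square$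

**Corollary 4.** On each slice, as forms,
$$a(da)^q=\begin{cases}a\,\mathrm{Pf}(R)^2, & q\text{ even},\\ a\,da\,\sigma_{q-1}(R), & q\text{ odd}.\end{cases}\tag{16}$$

*Proof.* Apart from the factor $a$, every expression is homogeneous of degree $q$ in $da$ and the $R_{ki}$, which lie in $\mathcal I$. Changing one of them by an element of $\mathcal I^2$ changes the product by an element of $\mathcal I^{q+1}=0$. So by (15) we may replace $da$ by $-\varphi$ and $R$ by $K$. The left side becomes $(-1)^qa\varphi^q$. By Lemma 3 the right sides become $a\,\sigma_q(K)=a\varphi^q$ for $q$ even and $-a\varphi\cdot\varphi^{q-1}$ for $q$ odd. $\square$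

## 9. Transgression from the tractor connection to a flag-preserving connection

To extract $da$ and $R$ from a characteristic form on $T$, we compare $D$ with a connection that keeps the line $\langle s\rangle$ parallel.

**Step 1: the connection $D''$.** Let $B$ be the $\mathrm{End}(T)$-valued $1$-form
$$Bs=\theta_ie_i,\qquad Be_i=-\theta_is',\qquad Bs'=0 .$$
It does not depend on the frame $(e_i)$, so it is global on $N$. It is $h$-skew, since $h(Bs,e_i)+h(s,Be_i)=\theta_i-\theta_i=0$ and the other pairings vanish. Put $D''=D-B$ and $D^u=D''+uB$ for $u\in[0,1]$, with curvatures $F''$ and $F_u$. These are $h$-metric connections, and $D^1=D$. By (11),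
$$D''s=as,\qquad D''e_i=\Omega_{ji}e_j-\xi_is,\qquad D''s'=-as'+\xi_ie_i .$$
So $D''$ preserves the flag $\langle s\rangle\subset\langle s\rangle\oplus E\subset T$, and $F''$ is block triangular with diagonal blocks $da,\ R,\ -da$.

**Step 2: everything in sight lies in $\mathcal I$ on slices.** This is what will kill the transgression terms on slices. The entries of $B$ lie in $\mathcal I$, and $d\mathcal I\subset\mathcal I$, so those of $D''B$ do too. From $\mathbb F=F''+D''B+B\wedge B$ and (10), $F''$ has entries in $\mathcal I$. From $F_u=F''+uD''B+u^2B\wedge B$,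
$$\text{on slices, all entries of }F_u\text{ and }B\text{ lie in }\mathcal I. \tag{17}$$

**Step 3: transgression.** Let $p$ be an invariant polynomial of degree $k$ on $\mathfrak{so}(T,h)$; write $p(X_1,\dots,X_k)$ for its polarization. We have $\frac{d}{du}F_u=D''B+2uB\wedge B=D^uB$, and $D^uF_u=0$, so $\frac d{du}p(F_u)=k\,p(D^uB,F_u,\dots,F_u)=d\big(k\,p(B,F_u,\dots,F_u)\big)$. Integrating,
$$p(\mathbb F)-p(F'')=d\mathcal T,\qquad \mathcal T=k\int_0^1p(B,F_u,\dots,F_u)\,du, \tag{18}$$
where $\mathcal T$ is a global form on $N$, and by (17), $\mathcal T|_{\rm slice}\in\mathcal I^{k}$.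

On $N$ write $\mathbb F=\alpha+dt\wedge\beta$ and $R=\rho+dt\wedge\gamma$, with $\alpha,\beta,\rho,\gamma$ free of $dt$. By (10) and (15) the entries of $\alpha$ lie in $\mathcal I_t^2$ and those of $\rho$ in $\mathcal I_t$.

Which $p$? The trace $p(X)=\mathrm{tr}\,X^{q+1}$, for $q$ odd, gives $p(F'')=2(da)^{q+1}+\mathrm{tr}\,R^{q+1}$. The first term is what we want, but for the second we have no global primitive whose restriction to slices we control. Since $R$ has only $q$ rows, $\sigma_{q+1}(R)=0$, so $\sigma_{q+1}$ avoids this trouble; the price is that powers of $da$ turn into $\sigma_{q-1}(R)$, and Corollary 4 pays it.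

**Step 4: $q$ odd.** Take $p=\sigma_{q+1}$, of degree $k=q+1$. We show that both terms on the left of (18) are as wanted.

The form $p(\mathbb F)$ is a combination of products of $q+1$ entries of $\mathbb F$, hence of terms of type $\alpha^{q+1}$ and $dt\,\beta\,\alpha^q$. Since $\alpha^q$ has entries in $\mathcal I^{2q}=0$, $p(\mathbb F)=0$.

By the block form, $\det(1+F'')=(1+da)(1-da)\det(1+R)=(1-(da)^2)\det(1+R)$. As $\sigma_{q+1}(R)=0$, this gives $p(F'')=-(da)^2\sigma_{q-1}(R)$.

So (18) reads $(da)^2\sigma_{q-1}(R)=d\mathcal T$. The form $a$ is global on $N$, and $\sigma_{q-1}(R)$ is a global closed form, being a characteristic form of a connection on $E$. Hence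
$$\Phi=a\,da\,\sigma_{q-1}(R)-\mathcal T$$
is a closed $(2q+1)$-form on $N=M\times I$. On slices $\mathcal T\in\mathcal I^{q+1}=0$. By homotopy invariance $[\Phi|_t]=[a\,da\,\sigma_{q-1}(R)]_t$ is independent of $t$. By (16) and (14), $\mathrm{GV}(\mathcal F_t)$ is constant.

**Step 5: $q=2m$ even.** Here $\sigma_{q+1}$ is of odd degree, so it vanishes identically on $\mathfrak{so}(T,h)$, and $\sigma_{q+2}$ would lead to forms of degree $2q+3$. We use a square root of $\sigma_{q+2}$. Take $p(X)=\mathrm{Pf}\big(h(f_A,Xf_B)\big)$ on $\mathfrak{so}(T,h)$, computed in frames $(f_A)$ that are positively oriented and have the same Gram matrix as $(s,e_1,\dots,e_q,s')$. Two such frames differ by a matrix of determinant $1$, so $p$ is well defined and invariant. Its degree is $k=m+1$.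

The form $p(\mathbb F)$ is a combination of terms of type $\alpha^{m+1}\in\mathcal I^{q+2}=0$ and $dt\,\beta\,\alpha^m\in dt\wedge\mathcal I^{q}$. So it need not vanish; by itself the count of Section 4 fails here. But $\mathrm{Pf}(R)$ is $\mathrm{Pf}(\rho)\in\mathcal I^m$ plus a multiple of $dt$, and $m\ge1$. So
$$p(\mathbb F)\wedge\mathrm{Pf}(R)\in dt\wedge\mathcal I^{q+m}=0.$$

For $X=F''$ in the frame $(s,e_1,\dots,e_q,s')$: since $F''s=da\,s$ and $F''e_i\in\langle s\rangle\oplus E$, the first row of $(h(f_A,Xf_B))$ has the single nonzero entry $h(s,F''s')=-da$, in the last column, and the middle block is $R$. In the defining formula of the Pfaffian, $\psi_1$ therefore occurs only in $-da\,\psi_1\psi_{q+2}$. The top-degree term must contain this factor once, and then no other term with $\psi_{q+2}$. So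
$$p(F'')\,\psi_1\cdots\psi_{q+2}=-da\,\psi_1\psi_{q+2}\,\mathrm{Pf}(R)\,\psi_2\cdots\psi_{q+1},$$
and moving $\psi_{q+2}$ past $q$ variables, an even number, gives $p(F'')=-da\,\mathrm{Pf}(R)$.

Multiplying (18) by the global closed form $\mathrm{Pf}(R)$ gives $da\,\mathrm{Pf}(R)^2=d(\mathcal T\wedge\mathrm{Pf}(R))$. Thus
$$\Phi=a\,\mathrm{Pf}(R)^2-\mathcal T\wedge\mathrm{Pf}(R)$$
is a closed $(2q+1)$-form on $N$. On slices $\mathcal T\in\mathcal I^{m+1}$ and $\mathrm{Pf}(R)\in\mathcal I^m$, so the last term lies in $\mathcal I^{2m+1}=\mathcal I^{q+1}=0$. Hence $[a\,\mathrm{Pf}(R)^2]_t$ is independent of $t$, and by (16) and (14) so is $\mathrm{GV}(\mathcal F_t)$.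

**Step 6: no transverse orientation.** This step removes the standing assumption. The bundles $\nu\mathcal F_t$ form one vector bundle over $N=M\times I$, whose orientation double cover is $\tilde M\times I$ for a double cover $\pi:\tilde M\to M$. The lifted family is transversely oriented, compatibly in $t$. By naturality of the characteristic homomorphism, $\pi^*\mathrm{GV}(\mathcal F_t)$ equals $\mathrm{GV}(\pi^*\mathcal F_t)$ up to the universal nonzero constant, so it is constant in $t$. Since $\pi^*:H^*(M;\mathbb R)\to H^*(\tilde M;\mathbb R)$ is injective (transfer), $\mathrm{GV}(\mathcal F_t)$ is constant. This proves Theorem 1. $\blacksquare$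

The hypothesis $q\ge3$ was used exactly for the existence of the natural connection of Section 5.

## 10. The characteristic homomorphism of $WO_q$

We prove Theorem 2(a). As in Step 6 of Section 9 we may pass to a double cover and assume transverse orientation. Consider first a single foliation, that is, a slice, with the notation of Section 7.

**Step 1: a Bott connection and a metric connection.** These make the cochain map explicit. Let $E_i$ be the frame of $\nu\mathcal F$ dual to $\theta_i$, and let $\nabla^b$ be the connection on $\nu\mathcal F$ with matrix $\Gamma=\Omega-a\,\mathrm{Id}$. By (12), $d\theta_j=-\Gamma_{ji}\theta_i+\tau_j$ with $\tau_j\in\mathcal I^2$. For $X\in T\mathcal F$ we get $\theta_j([X,E_i])=-d\theta_j(X,E_i)=\Gamma_{ji}(X)$, since $\theta_k(X)=0$ and $\tau_j(X,\cdot)=0$. So $\nabla^b$ is a Bott connection. Its curvature is $R-da\,\mathrm{Id}$, the cross terms $-a\Omega-\Omega a$ cancelling. The connection $\nabla^m$ with matrix $\Omega$ is metric for $\sum\theta_i^2$. On the path $\Omega-ua\,\mathrm{Id}$ the curvature is $R-u\,da\,\mathrm{Id}$. So, up to the universal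 normalization, $c_i\mapsto\sigma_i(R-da\,\mathrm{Id})$ and, for odd $i$,
$$h_i\mapsto i\int_0^1\sigma_i(-a\,\mathrm{Id},R-u\,da\,\mathrm{Id},\dots,R-u\,da\,\mathrm{Id})\,du=-(q-i+1)\,a\int_0^1\sigma_{i-1}(R-u\,da\,\mathrm{Id})\,du=:a\,Q_i . \tag{19}$$
The middle equality holds because the coefficient of $\epsilon$ in $\sigma_i(Y+\epsilon\,\mathrm{Id})=\sum_j\binom{q-j}{i-j}\epsilon^{i-j}\sigma_j(Y)$ is $(q-i+1)\sigma_{i-1}(Y)$. The same expansion shows that $Q_i$ is a polynomial in $da$ and the $\sigma_{2j}(R)$, homogeneous of degree $i-1$ in curvature entries. For instance $h_1\mapsto-q\,a$, $c_1\mapsto-q\,da$, so $h_1c_1^q\mapsto(-q)^{q+1}a(da)^q$, a nonzero constant times the form in (14).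

*Example, $q=3$.* Here $c_2\mapsto\sigma_2(R)+3(da)^2$, since $\sigma_1(R)=0$. So $h_1c_1c_2\mapsto9\,a\,da\,(\sigma_2(R)+3(da)^2)$. By (16), $a\,da\,\sigma_2(R)=a(da)^3$, so this is $36\,a(da)^3$, while $h_1c_1^3\mapsto81\,a(da)^3$.

**Step 2: degrees $k\ge2q+1$.** Let $z$ be a cocycle of degree $k$, a combination of monomials $h_{i_1}\cdots h_{i_r}c_J$, and let $|J|$ be the sum of the indices in $J$. Monomials with $r=0$ have degree at most $2q$ and do not occur. Monomials with $r\ge2$ map to $0$, because $a\wedge a=0$. A monomial $h_ic_J$ maps to $a\,Q$, with $Q$ homogeneous of degree $d=i-1+|J|$ in entries lying in $\mathcal I$; here $k=2i-1+2|J|=2d+1$. If $k>2q+1$, then $d>q$ and the image is $0$. If $k=2q+1$, then $d=q$, and as in Corollary 4 we may substitute $da\to-\varphi$ and $\sigma_{2j}(R)\to\varphi^{2j}$ (Lemma 3). So $aQ=\mathrm{const}\cdot a\varphi^q=\mathrm{const}\cdot a(da)^q$, with constants depending only on the monomial and $q$. This proves the first claim of (a).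

**Step 3: independence of $t$.** In degrees $k>2q+1$ the image is $0$. In degree $2q+1$ use Step 2 and Theorem 1. For $k\le2q$, let $A=\Lambda(h_1,h_3,\dots)\otimes\mathbb R[c_1,\dots,c_q]$ with $dh_i=c_i$, and let $A'$ be the kernel of $A\to WO_q$. It is concentrated in degrees $\ge2q+2$, so by the long exact sequence $H^k(A)\to H^k(WO_q)$ is an isomorphism for $k\le2q$. Each pair $h_i,c_i$ ($i$ odd) cancels in cohomology, so $H^*(A)=\mathbb R[c_2,c_4,\dots]$. Thus $H^k(WO_q)$, $k\le2q$, is spanned by monomials in the $c_{2j}$. These map to polynomials in the Pontrjagin classes of $\nu\mathcal F_t$, up to universal constants. Those classes are independent of $t$, because the $\nu\mathcal F_t$ are restrictions of one bundle over $M\times I$. $\square$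

## 11. Localization on the zero set of the Weyl or Cotton tensor

We prove Theorem 2(b). Recall that the $(1,3)$ Weyl tensor $W$ is conformally invariant, and that in dimension $3$ the Cotton tensor $C$ is a conformally invariant $(0,3)$-tensor. So they are defined on the local quotients, independently of the metric chosen in the conformal class, and pull back to transverse tensors on $M$. In the foliation of Section 3 the local quotients lie in $S^q$, so the tensor vanishes and $Z=M$, in accordance with $\mathrm{GV}\ne0$ there.

View $\mathcal F$ as a slice (say of a constant family), with $a$ and $g=\sum\theta_i^2$ from Section 7. Put $f=|W|_g^2$ if $q\ge4$ and $f=|C|_g^2$ if $q=3$. Then $Z=\{f=0\}$.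

**Step 1: $df+\kappa fa\in\mathcal I$.** This says that $f$ scales along leaves at a rate given by $a$. By (13), $g=e^{2w}f_U^*g_U$. The square norm of a $(1,3)$-tensor scales by $e^{2w-6w}=e^{-4w}$ and that of a $(0,3)$-tensor by $e^{-6w}$. So locally $f=e^{-\kappa w}f_U^*(f_0)$ for a function $f_0$ on the quotient, with $\kappa=4$, resp. $6$, and $df+\kappa f\,dw\in\mathcal I$. Also $a-dw\in\mathcal I$ by (13). The claim follows.

**Step 2: a cohomologous form concentrated near $Z$.** For $\varepsilon>0$ put $a_\varepsilon=a+\kappa^{-1}d\log(f+\varepsilon)$. Then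
$$a_\varepsilon-\frac{\varepsilon}{f+\varepsilon}\,a=\frac{\kappa fa+df}{\kappa(f+\varepsilon)}\in\mathcal I,\qquad (da)^q\in\mathcal I^q,$$
so $a_\varepsilon(da)^q=\frac{\varepsilon}{f+\varepsilon}\,a(da)^q$. On the other hand $a_\varepsilon(da)^q-a(da)^q=d\big(\kappa^{-1}\log(f+\varepsilon)(da)^q\big)$. Hence for a smooth singular cycle $\sigma$ and every $\varepsilon>0$,
$$\langle[a(da)^q],\sigma\rangle=\int_\sigma\frac{\varepsilon}{f+\varepsilon}\,a(da)^q .$$

**Step 3: the limit.** As $\varepsilon\to0$, the factor $\frac{\varepsilon}{f+\varepsilon}\in[0,1]$ tends to $1$ where $f=0$ and to $0$ elsewhere. By dominated convergence on the simplices of $\sigma$, the right side tends to $\int_{\sigma^{-1}(Z)}\sigma^*(a(da)^q)$, while the left side does not depend on $\varepsilon$. Multiply by $q^{q+1}$ and use (14) to get the formula of Theorem 2(b). If $Z=\emptyset$, all these pairings are $0$, so $\mathrm{GV}(\mathcal F)=0$. $\blacksquare$
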